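\title{Plamenevskaya's invariant does not detect equality in the bound $\mathrm{sl}\le s-1$}

\begin{abstract}
For a braid $\sigma$ with transverse closure $\widehat\sigma$, the self-linking number and Rasmussen's invariant satisfy $\mathrm{sl}(\widehat\sigma)\le s(\widehat\sigma)-1$. If equality holds, then Plamenevskaya's class $\psi(\widehat\sigma)$ in rational Khovanov homology is nonzero. Grigsby, Licata and Wehrli asked whether the converse holds. We show that it does not: we give a $6$-braid, whose closure is a $4$-component link, with $\psi\neq0$, $\mathrm{sl}=0$ and $s=3$. Connected sums of this braid show that on braids with $\psi\ne0$ the defect $s-1-\mathrm{sl}$ takes exactly the even values $\ge0$. The method is to read both conditions as divisibility statements over $\mathbb Q[X]$. They differ only by torsion, and the example is built so that the torsion matters.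
\end{abstract}

\section{The question and the answer}

\subsection{The question}
A \emph{braid} is an element $\sigma\in B_n$ for some $n\ge1$. Its closure $\widehat\sigma$ is viewed as a transverse link in the standard contact $S^3$. With $w(\sigma)$ the exponent sum, the self-linking number is $\mathrm{sl}(\widehat\sigma)=w(\sigma)-n$. All homology is taken with coefficients in $\mathbb Q$.

Two Khovanov-type invariants are compared with $\mathrm{sl}$. Rasmussen's invariant $s$, extended to links, is read off from the filtered Khovanov--Lee complex, and it satisfies
\begin{equation}\label{eq:bound}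
\mathrm{sl}(\widehat\sigma)\le s(\widehat\sigma)-1 .
\end{equation}
Plamenevskaya's transverse invariant $\psi(\widehat\sigma)$ is a distinguished class in the Khovanov homology of $\widehat\sigma$, in homological degree $0$ and quantum degree $\mathrm{sl}(\widehat\sigma)$. It is represented by the oriented smoothing of the closed braid with every circle labelled $v_-$. Put
\[
\mathcal S=\{\sigma \mid \mathrm{sl}(\widehat\sigma)=s(\widehat\sigma)-1\},\qquad
\Psi=\{\sigma\mid \psi(\widehat\sigma)\ne0\},
\]
where $\sigma$ ranges over all braids of all indices. Baldwin and Plamenevskaya proved that $\mathcal S\subseteq\Psi$, and that $\Psi\subseteq\mathcal S$ holds among braids representing a knot type $K$ that is \emph{$\widetilde{Kh}$-thin}, meaning that $q-2h$ is constant on the support of the reduced Khovanov homology $\widetilde{Kh}(K)$. Grigsby, Licata and Wehrli \cite{GLW} asked whether $\Psi\subseteq\mathcal S$ holds for all braids. The answer is no.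

\begin{theorem}\label{thm:A}
Let
\[
\sigma=(\sigma_5\sigma_4\sigma_3\sigma_2\,\sigma_2\sigma_3\sigma_4\sigma_5)\,(\sigma_1\sigma_2\sigma_3\sigma_4\,\sigma_4\sigma_3\sigma_2\sigma_1)\,\sigma_2^{-5}\sigma_4^{-5}\in B_6 .
\]
Then $\mathrm{sl}(\widehat\sigma)=16-10-6=0$, $\psi(\widehat\sigma)\neq0$ over $\mathbb Q$, and $s(\widehat\sigma)\ge3$. Hence $\sigma\in\Psi\setminus\mathcal S$.
\end{theorem}

For $\alpha\in B_n$ and $\beta\in B_{n'}$ let $\alpha\#\beta\in B_{n+n'-1}$ be $\alpha$ on the strands $1,\dots,n$ followed by $\beta$ on the strands $n,\dots,n+n'-1$. Let $\sigma^{\#k}$ be the $k$-fold connected sum.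

\begin{theorem}\label{thm:B}
In fact $s(\widehat\sigma)=3$. The set $\Psi$ is closed under connected sum of braids. For every $k\ge1$ the braid $\sigma^{\#k}\in B_{5k+1}$ has $\psi\ne0$ and $s-1-\mathrm{sl}=2k$. Consequently the defect $s-1-\mathrm{sl}$ takes on $\Psi$ exactly the even values $\ge0$.
\end{theorem}

The closure of $\sigma$ has four components. We make no claim about braids whose closures are knots.

\subsection{What the two conditions measure}\label{subsec:measure}
Both conditions become transparent over $\mathbb Q[X]$. A marked point on a diagram makes the deformed Khovanov complex (in which $X^2=t$) a complex of free graded $\mathbb Q[X]$-modules. Let $H$ be its homology in homological degree $0$. It contains a class $\xi$ such that $X\xi$ reduces to $\psi$ modulo $t$. Let $H_{\mathrm{tors}}\subset H$ be the torsion and $F=H/H_{\mathrm{tors}}$. We shall see in Section~\ref{sec:div} that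
\[
\psi=0\iff X\xi\in X^2H,\qquad s-1-\mathrm{sl}=2m,
\]
where $m$ is the largest integer such that the image of $\xi$ in $F$ is divisible by $X^m$. Since $F$ is free,
\[
\sigma\notin\mathcal S\iff m\ge1\iff X\xi\in X^2H+H_{\mathrm{tors}} .
\]
So \eqref{eq:bound} and $\mathcal S\subseteq\Psi$ are immediate, and the question is whether torsion matters. For abstract modules it does. In $H=\mathbb Q[X]z\oplus(\mathbb Q[X]/X^2)\tau$ with $\xi=Xz+\tau$, the element $X\xi=X^2z+X\tau$ lies in $X^2H+H_{\mathrm{tors}}$ but not in $X^2H$. Torsion does not matter if it is killed by $X$, for then $\xi=Xz+\tau$ with $\tau$ torsion gives $X\xi=X^2z$. In the thin case $X$ does kill the torsion (Remark~\ref{rem:thin}). So a counterexample needs torsion of higher order.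

\subsection{How the example is built}
Let $\Lambda$ be the closure of the $2$-braid $\sigma_1^{-5}$ together with two unknotted rings encircling both strands positively. The proof has three parts.

First, $m(\Lambda)\ge1$. We get this from the link with one ring and $\sigma_1^{-3}$, where a symmetry of the Hopf fibration decides the one coefficient that matters. For $\Lambda$ the torsion is harmless, and therefore also $\psi(\Lambda)=0$.

Second, $\widehat\sigma$ consists of two such twisted pairs of strands with two rings, each ring encircling all four strands. Cutting one ring in the middle yields a connected sum of two copies of $\Lambda$, for which $m\ge2$. The saddle that restores the ring costs one factor $X$, so $m(\widehat\sigma)\ge1$. The cancellation of that factor takes place in $F$, that is, modulo torsion. So it does not imply that $\psi(\widehat\sigma)$ vanishes.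

Third, $\psi(\widehat\sigma)\neq0$. Here the vanishing of $\psi(\Lambda)$ is used a second time. In the complex of $\Lambda$ a one-dimensional space is available to kill $\psi$. Because it does so, nothing of it is left in homology, and $Kh^{-1,-4}(\Lambda)=0$. This group is one of the two places in which a class killing $\psi(\widehat\sigma)$ would have to be visible, and homological degrees exclude the other one.

\section{The complex and local tools}\label{sec:tools}

\subsection{Conventions}
Let $A=\mathbb Q[t][X]/(X^2-t)$ with $\deg 1=1$, where multiplication by $X$ lowers the degree by $2$ and multiplication by $t$ lowers it by $4$. Put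
\[
\Delta 1=1\otimes X+X\otimes1,\qquad \Delta X=X\otimes X+t\,1\otimes1 ,
\]
with tensor products over $\mathbb Q[t]$. Multiplication and $\Delta$ both lower the degree by $1$.

Let $D$ be a link diagram on $S^2$. A vertex $v$ of the cube of $D$ is a choice of smoothing at each crossing. It carries a tensor factor $A_c=A$ for each resulting circle $c$, and the edges carry merges (multiplication) and splits ($\Delta$) with the usual signs. The bracket $[[D]]$ is this cube complex with $h=|v|$ and $q=\deg+|v|$, where $|v|$ is the number of $1$-smoothings. We write the elements at a vertex as polynomials in the $X_c$ with $X_c^2=t$; thus $1$ is the all-ones element.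

For oriented $D$ with $n_-$ negative crossings put $C(D)=[[D]][-n_-]\{-n_-\}$, where $[a]\{b\}$ raises $h$ by $a$ and $q$ by $b$. \emph{All degrees below are these normalized degrees}; the usual quantum degree is $q+w(D)$. The oriented smoothing is the $0$-smoothing at positive crossings and the $1$-smoothing at negative ones, so it sits at $h=0$ with no extra shift of $q$. Put
\[
H(D)=H(C(D)),\qquad Kh(D)=H(C(D)/t).
\]
Setting $t=1$ gives the filtered Lee complex. Let $V=A/t=\langle v_+,v_-\rangle$ with $v_+=1$ and $v_-=X$. Chain maps, homotopies and homotopy equivalences between complexes of free $\mathbb Q[t]$-modules remain such when we set $t=0$, with $V$ in place of $A$. (Homology need not commute with setting $t=0$.)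

A marked point $p$ on $D$ (not a crossing) makes $C(D)$ a complex of finitely generated free graded $\mathbb Q[X]$-modules, where $X=X_p$ multiplies the factor of the circle through $p$ by $X$. Then $t=X^2$. For any point $a$ of $D$ that is not a crossing, the chain map $X_a$ is defined in the same way.

\subsection{Locality and elimination}
We work in Bar-Natan's category of dotted cobordisms: a dot is $X$, two dots are $t$, a sphere is $0$, a dotted sphere is $1$, and a neck is cut into the sum of the two surgered surfaces with one dot. If a diagram is cut into discs, its complex is the planar tensor product of the complexes of the discs, with $d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy$. If $f$ is a chain map and $k$ a homotopy inside one disc, then $f\otimes\mathrm{id}$ is a chain map, and $k\otimes\mathrm{id}$ is a homotopy for $(dk+kd)\otimes\mathrm{id}$. If the complex in another disc is filtered by the position of its summands, then $f\otimes\mathrm{id}$ and $k\otimes\mathrm{id}$ preserve positions, so a homotopy equivalence $f$ induces one on every subquotient of that filtration. Overall signs of maps play no role below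 and are suppressed.

\emph{Gaussian elimination.} Suppose that a component $\varphi\colon S\to G$ of $d$, from a summand $S$ of $C^h$ to a summand $G$ of $C^{h+1}$, is an isomorphism. Then $C$ is homotopy equivalent to the complex with $S$ and $G$ deleted in which the maps from degree $h$ to $h+1$ become $d-d_{\cdot S}\,\varphi^{-1}d_{G\cdot}$ and all other maps are restricted. The projection to the new complex is the identity on all surviving summands, zero on $S$, and $-d_{\cdot S}\varphi^{-1}$ on $G$.

\subsection{Dots and Reidemeister moves}

\begin{lemma}\label{lem:dots}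
If $a,a'$ lie on one strand on the two sides of a crossing, then $X_a\simeq -X_{a'}$, by a homotopy local at the crossing.
\end{lemma}
\begin{proof}
The complex is the cone of the saddle between the two smoothings of the crossing. Use the reverse saddle as homotopy. By neck cutting, a saddle followed by the reverse saddle is $X_{\mathrm{arc}_1}+X_{\mathrm{arc}_2}$ on the two arcs of the smoothing. In both smoothings $a$ and $a'$ lie on different arcs, so in both cases this is $X_a+X_{a'}$.
\end{proof}

Reidemeister moves induce homotopy equivalences of brackets up to shift (Bar-Natan; Khovanov). They are local, so they commute with dots outside the disc of the move. For the second move we need the shift. The four vertices are a tangle $\mathcal T$ ($|v|=0$), the uncrossed tangle $U$ and $\mathcal T\otimes A_\kappa$ ($|v|=1$), and $\mathcal T$ ($|v|=2$), where $\kappa$ is a small circle. Eliminate $1_\kappa \mathcal T\to \mathcal T$ (part of a merge), and then $\mathcal T\to X_\kappa \mathcal T$ (part of a split). What remains is $U[1]\{1\}$.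

\subsection{Negative twists}
Let $E$ be the tangle \emph{cup--cap}, with an upper arc $u$ joining the two upper endpoints and a lower arc $l$ joining the two lower ones. Let $\mathbf 1$ be the trivial $2$-strand tangle.

\begin{lemma}\label{lem:twist}
The normalized complex of $\sigma_i^{-N}$ is homotopy equivalent to
\[
K_N:\quad E_N\to\cdots\to E_2\to E_1\to\mathbf 1,\qquad E_i=E[-i]\{1-2i\}.
\]
Here $E_1\to\mathbf 1$ is the saddle, and up to sign $E_i\to E_{i-1}$ is $X_u-X_l$ for even $i$ and $X_u+X_l$ for odd $i\ge3$. The equivalence onto $K_N$ is the identity on the object $\mathbf 1$ at $h=0$.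
\end{lemma}
\begin{proof}
For $N=1$ this is the definition of the normalized complex $\sigma^{-1}=(E[-1]\{-1\}\to\mathbf 1)$. For the induction place $\sigma^{-1}$ below $K_N$. For $i\ge1$ we have $E_i\circ E=E\otimes A_\kappa$, where the small circle $\kappa$ contains the old lower arc $l$. The saddle in the new crossing maps this to $E_i\circ\mathbf 1=E$ by $1_\kappa\mapsto\mathrm{id}$ and $X_\kappa\mapsto X_{l'}$, with $l'$ the new lower arc.

For each $i\ge1$ eliminate $1_\kappa\otimes E\to E_i\circ\mathbf 1$, from degree $-i-1$ to $-i$. There is one such pair for each step in degree, and an elimination changes only maps of its own step, so the isomorphisms to be eliminated remain unchanged. There remain $\mathbf 1$ at $h=0$, the object $\mathbf 1\circ E\{-1\}$ at $h=-1$, and for each $i\ge1$ the summand $X_\kappa\otimes E$ at $h=-i-1$ with shift $\{(1-2i)-1-1\}=\{1-2(i+1)\}$. The map $E\{-1\}\to\mathbf 1$ is the unchanged saddle.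

Suppose that $E_i\to E_{i-1}$, $i\ge2$, was $X_u+\delta X_l$ with $\delta=\pm1$. On $E_i\circ E\to E_{i-1}\circ E$ it sends
\[
X_\kappa\mapsto X_uX_\kappa+\delta t\,1_\kappa,\qquad 1_\kappa\mapsto X_u1_\kappa+\delta X_\kappa .
\]
On the surviving summands the direct term is $X_u$. The correction runs from $X_\kappa E_i$ by $X_{l'}$ to $E_i\circ\mathbf 1$, back by $\varphi^{-1}$ to $1_\kappa E_i$, and on to $X_\kappa E_{i-1}$ by $\delta$. So the new map is $X_u-\delta X_{l'}$: the sign of the vertical maps cancels in $\varphi^{-1}d_{G\cdot}$, and the sign of the horizontal map is common to both terms. For $i=1$ the horizontal map $E_1\circ E\to\mathbf 1\circ E$ merges $\kappa$ with the upper arc, $1_\kappa\mapsto\mathrm{id}$ and $X_\kappa\mapsto X_u$. The direct term is $X_u$ and the correction $-X_{l'}$, which gives $X_u-X_{l'}$. Thus the signs alternate as claimed. At $h=0$ the only object is $\mathbf 1\circ\mathbf 1$, and it is never cancelled.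
\end{proof}

Since these complexes are linear, signs can be normalized so that $K_N\subset K_{N'}$ for $N<N'$.

\section{The divisibility number $m(D)$}\label{sec:div}

\subsection{The class $\xi_D$}
Let $D$ be oriented with $O$ Seifert circles. Color the complement of the Seifert circles in $S^2$ black and white in checkerboard fashion. Put $\varepsilon_c=+1$ if black lies to the left of the Seifert circle $c$, and $\varepsilon_c=-1$ otherwise. Two arcs facing each other across a region have opposite $\varepsilon$ if they are parallel and equal $\varepsilon$ if they are antiparallel. In particular the Seifert circles meeting at a crossing are distinct and have opposite $\varepsilon$. Let $p$ be a marked point, and write $p$ also for the Seifert circle through it. Define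
\[
\xi_D=\prod_{c\neq p}\bigl(X_c+\varepsilon_c\varepsilon_p X\bigr)\in C^0(D),\qquad \deg\xi_D=O-2(O-1)=2-O .
\]

The edges leaving the oriented smoothing belong to positive crossings and are merges. They kill $\xi_D$. If neither circle is $p$, the two factors become $(Y+\delta X)(Y-\delta X)=Y^2-X^2=0$, where $Y$ belongs to the merged circle and $\delta=\pm1$. If one circle is $p$, the factor $X_c-X$ becomes $0$. So $\xi_D$ is a cycle. From $X_c(X_c+\delta X)=\delta X(X_c+\delta X)$ for $\delta=\pm1$ we get
\begin{equation}\label{eq:Xc}
X_c\,\xi_D=\varepsilon_c\varepsilon_p X\,\xi_D .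
\end{equation}
Modulo $t$ we have $X\xi_D=\prod_{c}X_c$ over all Seifert circles, which does not depend on $p$. For a closed braid this is Plamenevskaya's cycle. For every $D$ we write $\psi(D)=[X\xi_D]\in Kh^{0,-O}(D)$. The sequence $0\to C\xrightarrow{\,t\,}C\to C/t\to0$ gives
\begin{equation}\label{eq:psi}
\psi(D)=0\iff X\xi_D\in X^2H^0(D).
\end{equation}

\subsection{Divisibility and $s$}
Let $F=F(D)=H^0(D)/\text{torsion}$, a finitely generated free graded $\mathbb Q[X]$-module, and let $\bar\xi_D$ be the image of $\xi_D$ in it. We compare $\xi_D$ with Lee's canonical generators $\mathfrak s_o$ and $\mathfrak s_{\bar o}$ for the given and the opposite orientation. At $t=1$ we have $X(X\pm\varepsilon_p)=\pm\varepsilon_p(X\pm\varepsilon_p)$. Hence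
\[
(X+\varepsilon_p)\xi_D=\prod_c(X_c+\varepsilon_c)=\mathfrak s_o,\qquad (X-\varepsilon_p)\xi_D=\prod_c(X_c-\varepsilon_c)=\mathfrak s_{\bar o},
\]
and so
\begin{equation}\label{eq:lee}
\mathfrak s_o+\mathfrak s_{\bar o}=2X\xi_D,\qquad \mathfrak s_o-\mathfrak s_{\bar o}=2\varepsilon_p\xi_D .
\end{equation}
Lee's generators are part of a basis of Lee homology, so both classes are nonzero there. In particular $\bar\xi_D\ne0$, because torsion dies at $t=1$. \emph{Let $m(D)\ge0$ be the largest $m$ with $\bar\xi_D\in X^mF$.} By definition (Rasmussen, Beliakova--Wehrli), $s$ is the average of the filtration degrees of $\mathfrak s_o\pm\mathfrak s_{\bar o}$.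

\begin{lemma}\label{lem:s}
$s=w(D)-O(D)+1+2m(D)$. For a closed braid, $s-1-\mathrm{sl}=2m$. In particular $m(D)$ does not depend on $p$, and it agrees for two diagrams of the same oriented link with equal $w-O$.
\end{lemma}
\begin{proof}
For degree reasons $t-1$ is injective on $H(D)$. It is invertible on torsion, where $t$ is nilpotent. So the long exact sequence of $0\to C\xrightarrow{\,t-1\,}C\to C/(t-1)\to0$ gives $H^0(\mathrm{Lee})=H^0(D)/(t-1)H^0(D)=F/(t-1)F$.

Let $u\in F$ be homogeneous of degree $q_0$ with nonzero image in $H^0(\mathrm{Lee})$. We claim that the filtration degree of this image is $q_0+4\max\{k: t^k\mid u\}$. If $u=t^kv$, the images of $u$ and $v$ agree and $v$ has degree $q_0+4k$, so the filtration degree is at least $q_0+4k$.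

Conversely, let $q$ be the filtration degree of the image; we have just seen that $q\ge q_0$. The Lee complex splits by the value of the degree modulo $4$, and the image of $u$ lies in the summand of $q_0$. So the image is represented by a cycle in filtration level $q$ all of whose components have degree $\equiv q_0$ modulo $4$, and by maximality $q\equiv q_0$ modulo $4$. Multiply the component of degree $q+4j$ by $t^j$. The result is a homogeneous element $Z\in C^0(D)$ of degree $q$. Its boundary is homogeneous and vanishes at $t=1$, hence it is $0$. The element $t^{(q-q_0)/4}[Z]-u$ of $F$ is homogeneous and lies in $(t-1)F$. But $(t-1)f$ with $f\ne0$ has at least two nonzero homogeneous components, so $u=t^{(q-q_0)/4}[Z]$. This proves the claim.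

Write $\bar\xi_D=X^m\zeta$ with $\zeta\notin XF$. Since $F$ is free and $t=X^2$, $t^k$ divides $X^j\zeta$ if and only if $2k\le j$. So the claim gives filtration degree $q_0+4\lfloor m/2\rfloor$ for $\bar\xi_D$, with $q_0=2-O$, and $q_0-2+4\lfloor(m+1)/2\rfloor$ for $X\bar\xi_D$. By \eqref{eq:lee}, $s$ is the average $q_0-1+2m$, plus $w$ for the passage to usual degrees. For a closed braid $O=n$.
\end{proof}

Because $F$ is torsion-free, $m(D)\ge1$ means $X\xi_D\in X^2H^0(D)+\text{torsion}$, whereas by \eqref{eq:psi} $\psi(D)=0$ means $X\xi_D\in X^2H^0(D)$. So $\psi(D)=0$ implies $m(D)\ge1$, which is the inclusion $\mathcal S\subseteq\Psi$.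

\begin{example}
The smallest case in which divisibility is visible is the closure $D$ of $\sigma_1^{-1}\in B_2$. Its complex is $A\{-1\}\xrightarrow{\Delta}A\otimes A$ in $h=-1,0$. Mark the first circle. Then $\Delta1=X+X_2$ and $\Delta X=X(X+X_2)$, so $H^0(D)=A\otimes A/(X+X_2)$ is the free module $\mathbb Q[X]\cdot1$. The two circles have opposite $\varepsilon$, so $\xi_D=X_2-X=-2X\cdot1$. Hence $m(D)=1$ and $s=-1-2+1+2=0$, as it should be for the unknot. Also $\psi(D)=0$, since $X\xi_D=-2X^2\cdot 1$. The column $E$ of the twist imposes a relation which makes $\xi_D$ divisible by $X$. The same will happen in Section~\ref{sec:lambda}, but rings around the strands will postpone it to a later column.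
\end{example}

\begin{remark}\label{rem:thin}
The reduced homology is $H(C(D)/X)$ up to a shift. The complex $C(D)$ is homotopy equivalent to a sum of shifted copies of $\mathbb Q[X]$ and of two-term complexes $\mathbb Q[X]\xrightarrow{X^k}\mathbb Q[X]$, $k\ge1$, in degrees $h,h+1$. If the target generator has bidegree $(h+1,q)$, the source generator has bidegree $(h,q-2k)$, and both survive modulo $X$. In the thin case $q-2(h+1)=q-2k-2h$, so $k=1$. Thus $X$ kills all torsion. If then $m\ge1$, write $\xi_D=Xz+\tau$ with $\tau$ torsion; we get $X\xi_D=X^2z$ and $\psi=0$. So in the thin case $\Psi\subseteq\mathcal S$.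
\end{remark}

\subsection{How $m$ behaves}
A loop in $S^2$ meeting a diagram transversally in two points away from the crossings presents it as a \emph{diagrammatic connected sum} $D_1\#D_2$ of the two diagrams obtained by closing up the two sides. We take the marked points at the sum.

\begin{lemma}\label{lem:sum}
$C(D_1\#D_2)=C(D_1)\otimes_{\mathbb Q[X]}C(D_2)\{-1\}$, $\xi_{D_1\#D_2}=\xi_{D_1}\otimes\xi_{D_2}$, and $m(D_1\#D_2)=m(D_1)+m(D_2)$.
\end{lemma}
\begin{proof}
In each state the two marked circles become one, which is tensoring over $A_p=\mathbb Q[X]$. The shift makes $1\otimes 1$ have degree $1$ on this circle. The product $\varepsilon_c\varepsilon_p$ for $c$ in $D_i$ can be computed along an arc from $p$ to $c$ on the side of $D_i$, so it is the same in $D_i$ and in $D_1\#D_2$. By K\"unneth over the principal ideal domain $\mathbb Q[X]$, $H^0(D_1)\otimes H^0(D_2)$ is a direct summand of $H^0(D_1\#D_2)$, and so $F_1\otimes F_2$ is a direct summand of $F(D_1\#D_2)$, where $F_i=F(D_i)$. If $\bar\xi_{D_i}=X^{m_i}\zeta_i$ with $\zeta_i\notin XF_i$, then $\zeta_1\otimes\zeta_2$ is nonzero modulo $X$.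
\end{proof}

\begin{lemma}\label{lem:saddle}
If $D'$ is obtained from $D$ by a planar oriented saddle merging two distinct Seifert circles, then $m(D')\ge m(D)-1$.
\end{lemma}
\begin{proof}
Choose $p$ away from the saddle. The saddle, applied at every vertex of the cube, is a $\mathbb Q[X]$-linear chain map $\mu$. The two arcs are antiparallel across a common region, so the two circles have equal $\varepsilon$. The band lies in that region and joins two regions of the other color, so the coloring and the signs persist to $D'$. If neither circle is $p$, the two factors of $\xi_D$ become $(Y+\delta X)^2=2\delta X(Y+\delta X)$. If one is $p$, the factor $X_c+X$ becomes $2X$. So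
\[
\mu(\xi_D)=\pm2X\,\xi_{D'} .
\]
If $m(D)=0$ there is nothing to prove. Let $m=m(D)\ge1$ and $\bar\xi_D=X^m\zeta$. Then $2X\bar\xi_{D'}=\pm X^m\mu(\zeta)$ in the torsion-free module $F(D')$, hence $2\bar\xi_{D'}=\pm X^{m-1}\mu(\zeta)$.
\end{proof}

The last cancellation of $X$ is valid in $F(D')$ but in general not in $H^0(D')$. This is where torsion can enter.

\begin{lemma}\label{lem:positive}
If all crossings of $D$ are positive and the Seifert graph is connected, then $H^0(D)=\mathbb Q[X]\xi_D$ is free of rank one, and $Kh^0(D)=\langle\xi_D,X\xi_D\rangle$ is two-dimensional, in degrees $2-O$ and $-O$.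
\end{lemma}
\begin{proof}
Here $C^{-1}=0$, and $H^0$ is the intersection of the kernels of the merges leaving the oriented smoothing. Choose a spanning tree of the Seifert graph with root $p$. We show by induction that the merges of the tree have common kernel $A_p\xi$, where $\xi=\prod_{c\ne p}(X_c+\varepsilon_c\varepsilon_pX)$ is the product over its vertices. For the tree $\{p\}$ this is clear. Otherwise let $c\ne p$ be a leaf, attached to $c'$. Writing an element as $\alpha+\beta X_c$ with $\alpha,\beta$ not involving $X_c$, we see that the kernel of the merge of $c$ and $c'$ consists of the elements $\beta(X_c-X_{c'})$. Another merge $\mu'$ of the tree maps such an element to $\mu'(\beta)X_c-\mu'(\beta X_{c'})$, which vanishes if and only if $\mu'(\beta)=0$. By induction $\beta$ is an $A_p$-multiple of the product for the tree without $c$, and by the computation of \eqref{eq:Xc} $X_{c'}$ acts on $\beta$ as $\varepsilon_{c'}\varepsilon_pX=-\varepsilon_c\varepsilon_pX$. So $\beta(X_c-X_{c'})=\beta(X_c+\varepsilon_c\varepsilon_pX)$, as claimed. The merges outside the tree kill $\xi_D$. The argument works verbatim at $t=0$. In both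 cases $A_p\xi_D$ is free over $A_p$, because $\prod_{c\ne p}X_c$ has coefficient $1$ in $\xi_D$.
\end{proof}

\section{Rings and fingers}\label{sec:rings}

\subsection{Rings}
Take vertical strands, oriented upward, and close them up to the right. Braid words are read from bottom to top, and at a positive crossing the strand moving to the right is the over-strand. A \emph{ring} around a set of adjacent strands is an ellipse crossing each of them twice, of one of two types:
\begin{itemize}
\item \emph{left ring}: counterclockwise, the lower arc over all strands, the upper arc under them;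
\item \emph{right ring}: clockwise, the upper arc over all strands, the lower arc under them.
\end{itemize}
In both types the over-arc runs to the right and the under-arc to the left, so all crossings are positive. The two types are isotopic: both show a horizontal circle whose front half runs to the right, seen slightly from above or from below.

\begin{lemma}\label{lem:ring}
A ring adds exactly one Seifert circle. This circle is joined by a crossing to the circle of the leftmost encircled strand (left ring) or of the rightmost one (right ring), and the circles of consecutive encircled strands are joined by crossings. Replacing a ring by one of the other type changes neither $w$, nor $O$, nor the oriented link, and hence not $m$.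
\end{lemma}
\begin{proof}
Let the ring be a left ring around strands $1,\dots,k$. In the oriented smoothing, at its lower arc one arrives from the left and turns up, or arrives from below and turns right. At its upper arc one arrives from the right and turns up, or arrives from below and turns left. Starting at the left end of the ring one runs right to strand $1$, up, and left again: this is a small circle. Strand $j$, arriving from below, runs right to the position of strand $j+1$ (around the right end if $j=k$), then up, left to the position of strand $j$, and up again. So the strands continue as before. At the crossings of the ring with strand $1$ the small circle meets the circle of strand $1$, and at the crossings with strand $j\ge2$ the circles of strands $j-1$ and $j$ meet. The oriented smoothing of a right ring is the mirror picture in a vertical line. The last sentence follows with Lemma~\ref{lem:s}.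
\end{proof}

\subsection{The diagram $L$ of $\widehat\sigma$}
In the first factor of $\sigma$, strand $6$ passes to the left under the strands $5,4,3,2$ and returns over them. It closes up innermost and meets nothing else, so it is a right ring $e$ around the strands $2,\dots,5$. In the second factor, strand $1$ passes to the right over the strands $2,\dots,5$ and returns under them. Its closing arc is outermost and can be swung over $\infty\in S^2$, which makes it a left ring $e'$. So on $S^2$ the closure of $\sigma$ is the diagram $L$ of Figure~\ref{fig:L}. It has $6$ Seifert circles and $4$ components. The strands $2,3$ form the \emph{$x$-pair}, the strands $4,5$ the \emph{$y$-pair}.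

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thick] (-0.7,1) arc (180:360:2.4 and 0.4);
\draw[thick] (-0.7,2.6) arc (180:0:2.4 and 0.4);
\foreach \x in {0,1,2.4,3.4}{
\draw[white,line width=5pt] (\x,0.1)--(\x,4.8);
\draw[thick] (\x,0.1)--(\x,4.8);
\draw[thick,->] (\x,4.8)--(\x,5.1);
}
\draw[white,line width=5pt] (-0.7,1) arc (180:0:2.4 and 0.4);
\draw[thick] (-0.7,1) arc (180:0:2.4 and 0.4);
\draw[white,line width=5pt] (-0.7,2.6) arc (180:360:2.4 and 0.4);
\draw[thick] (-0.7,2.6) arc (180:360:2.4 and 0.4);
\draw[thick,->] (1.5,1.4)--(1.85,1.4);
\draw[thick,->] (1.5,2.2)--(1.85,2.2);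
\draw[thick,fill=white] (-0.25,3.5) rectangle (1.25,4.2);
\node at (0.5,3.85) {$\sigma^{-5}$};
\draw[thick,fill=white] (2.15,3.5) rectangle (3.65,4.2);
\node at (2.9,3.85) {$\sigma^{-5}$};
\node at (4.5,1) {$e$};
\node at (4.5,2.6) {$e'$};
\node at (0,-0.2) {$2$};
\node at (1,-0.2) {$3$};
\node at (2.4,-0.2) {$4$};
\node at (3.4,-0.2) {$5$};
\end{tikzpicture}
\caption{The diagram $L$ of $\widehat\sigma$ on $S^2$. The four strands are closed up to the right by arcs not drawn. The ring $e$ is a right ring, the ring $e'$ a left ring; all their crossings with the strands are positive. Each box contains five negative crossings.}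
\label{fig:L}
\end{figure}

Let $\Lambda_{r,N}$ be the diagram consisting of two closed strands, the twist $\sigma^{-N}$ between them, and $r$ rings at different heights, of any types, around both. It has $r+2$ Seifert circles. Let $Y_r=\Lambda_{r,0}$. For $r\ge1$ it is positive and, by Lemma~\ref{lem:ring}, has connected Seifert graph. Write $Y=Y_2$ and $\Lambda=\Lambda_{2,5}$.

\subsection{Fingers}
If a twist is replaced by $E$, the two strands form a long finger which can be pulled back out of all rings. This makes the columns of the twist complex very small, at the price of a shift that grows with the number of rings.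

Consider a diagram with a pair of adjacent strands as above, which carries a twist slot, is encircled by $r$ rings (which may also encircle other strands), and is otherwise not crossed by anything. Fill the slot of the pair with $E$. The pair becomes one circle $o$, which bounds a thin band running around the closure from the end $u$ (just above the slot) to the end $l$ (just below it). Let $B$ be a disc neighborhood of the band. It meets the rest of the diagram in $2r$ short arcs of rings, each crossing the band entirely over or entirely under it. Let $P$ be the bracket complex of the tangle in $B$, and $P''$ that of the ring arcs alone.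

\begin{lemma}\label{lem:finger}
Inside $B$ there is a homotopy equivalence $f\colon P\to (A_o\otimes P'')[2r]\{2r\}$ with $fX_u=X_of$. Moreover, inside $B$,
\begin{equation}\label{eq:ul}
X_u+X_l\simeq 2X_u,\qquad X_u-X_l\simeq0 .
\end{equation}
\end{lemma}
\begin{proof}
Retract the band from its end $l$ towards $u$, until only a small circle $o$ near $u$ is left. Passing a ring arc is a second Reidemeister move, so there are $2r$ of them, each contributing a shift $[1]\{1\}$. The part of the band between $u$ and the first ring arc above it does not move, so a dot there commutes with $f$ and becomes $X_o$. From $u$ to $l$ along one strand one passes $2r$ crossings. Since this number is even, Lemma~\ref{lem:dots} gives $X_l\simeq X_u$ inside $B$.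
\end{proof}

Since all this takes place in $B$, it respects the filtration by positions in any other twist slot. Globally the diagram becomes $o$ together with the diagram in which the pair is deleted.

We apply this to $\Lambda_{r,N}$. Put $K_N$ into the slot, and let $C_i$ be the part of the complex over $E_i$, where $E_0=\mathbf 1$. Then $C(\Lambda_{r,N})\simeq\bigoplus_{i=0}^NC_i$ with a differential that does not raise $i$. From now on we use this model of $C(\Lambda_{r,N})$. Let $\mathrm{tail}=\bigoplus_{i\ge1}C_i$.

\begin{lemma}\label{lem:columns}
\begin{enumerate}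
\item[(i)] $C_0=C(Y_r)$ is a subcomplex with quotient $\mathrm{tail}$, and $\xi_{\Lambda_{r,N}}$ is represented by $\xi_{Y_r}\in C_0$.
\item[(ii)] For $1\le i\le N$, $C_i\simeq A_o\otimes A^{\otimes r}\,\{2r+1-2i\}$, placed in the single degree $h=2r-i$.
\item[(iii)] For $1\le i\le N$, $H^{2r-i}(\mathrm{tail})$ is the homology at place $i$ of the complex
\[
H(C_N)\to H(C_{N-1})\to\cdots\to H(C_1),
\]
in which the map $H(C_i)\to H(C_{i-1})$, $2\le i\le N$, equals up to sign $2X_o$ for odd $i$ and $0$ for even $i$. In all other degrees $H(\mathrm{tail})$ vanishes.
\item[(iv)] For $N<N'$, $C(\Lambda_{r,N})$ is a subcomplex of $C(\Lambda_{r,N'})$, with quotient $\bigoplus_{N<i\le N'}C_i$.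
\end{enumerate}
All this also holds at $t=0$, with $V$ in place of $A$ and $X\xi$ representing $\psi$.
\end{lemma}
\begin{proof}
In (i), the oriented smoothing has $\mathbf 1$ in the slot, and Lemma~\ref{lem:twist} says that the equivalence onto $K_N$ is the identity there. For (ii), combine the shift $[-i]\{1-2i\}$ of $E_i$ with the shift $[2r]\{2r\}$ of Lemma~\ref{lem:finger}; the crossings with the rings are positive and contribute no further shift, and deleting the pair leaves $r$ disjoint circles. For (iii), consider the spectral sequence of the filtration by $i$. A differential lowering $i$ by $k$ goes from degree $2r-i$ to degree $2r-i+k$, so only $k=1$ occurs, and each total degree receives only one column. The maps are those of Lemma~\ref{lem:twist}, computed by \eqref{eq:ul}. Part (iv) holds because $K_N\subset K_{N'}$. At $t=0$ the same arguments apply.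
\end{proof}

So the first column that can hit $\xi$ is $C_{2r+1}$, in degree $-1$. If $N\le2r$, the tail lives in $h\ge0$, and $\psi(\Lambda_{r,N})\ne0$ because $\psi(Y_r)\ne0$. This is why the twists below have $3$ crossings for one ring and $5$ for two.

\section{Two strands: $\psi(\Lambda)=0$}\label{sec:lambda}

Mark the point $a$ on the left strand of $\Lambda_{r,N}$ just above the slot, before the first ring arc above it. On $C_i$ with $i\ge1$ the point $a$ lies on $u$, so there $X=X_u=X_o$. First we show that for these links torsion makes no difference.

\begin{lemma}\label{lem:notorsion}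
Let $r\ge1$ and $N\ge2r+1$.
\begin{enumerate}
\item[(i)] $m(\Lambda_{r,N})\ge1\iff\xi\in XH^0(\Lambda_{r,N})\iff\psi(\Lambda_{r,N})=0$.
\item[(ii)] Whether $m(\Lambda_{r,N})\ge1$ does not depend on $N\ge2r+1$.
\end{enumerate}
\end{lemma}
\begin{proof}
(i) By Lemma~\ref{lem:columns}(iii), $H^{-1}(\mathrm{tail})$ is the kernel of $2X_o$ on $H(C_{2r+1})$, which is $0$ over $\mathbb Q[t]$. Also $H^0(\mathrm{tail})=H(C_{2r})/2X_oH(C_{2r})$, where the relation comes from $C_{2r+1}$, and this is killed by $X=X_o$. By the vanishing of $H^{-1}(\mathrm{tail})$ and Lemma~\ref{lem:positive}, $\mathbb Q[X]\xi=H^0(Y_r)$ injects into $H^0(\Lambda_{r,N})$.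

If $m\ge1$, there is $z\in H^0(\Lambda_{r,N})$ with $Xz-\xi$ torsion. Its image in $H^0(\mathrm{tail})$ is $0$, since $X$ acts there as $0$ and $\xi$ comes from $C_0$. So $Xz-\xi$ lies in the torsion-free submodule $\mathbb Q[X]\xi$, and $Xz=\xi$. If $\xi=Xz$, then $X\xi=X^2z$ and $\psi=0$ by \eqref{eq:psi}. If $\psi=0$, then $X\xi=X^2z$ for some $z$, so $\bar\xi=X\bar z$ in $F$ and $m\ge1$.

(ii) For $N'>N$ the quotient in Lemma~\ref{lem:columns}(iv) has homology only in $h\le2r-N-1\le-2$. So $H^0$ is the same for $N$ and $N'$, compatibly with $\xi$.
\end{proof}

\subsection{One ring}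
The plan is to compute $H^0$ for two crossings and then to add the third one. It imposes a relation $2X\eta=\gamma\xi$ with one unknown coefficient $\gamma$, and a symmetry of the link with two crossings shows $\gamma\ne0$.

\begin{proposition}\label{prop:one}
$m(\Lambda_{1,3})\ge1$.
\end{proposition}
\begin{proof}
\emph{Step 1: $H^0(\Lambda_{1,2})$.} The diagram $Y_1$ is a diagrammatic connected sum, along the ring, of two positive Hopf diagrams. The complex of such a Hopf diagram is
\[
A\otimes A\to A\oplus A\to A\otimes A,\qquad x\mapsto(x',x'),\quad (v,v')\mapsto\Delta(v-v'),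
\]
where $x'$ is the product of the two tensor factors of $x$. Multiplication is onto and $\Delta$ is injective, so the homology in degree $1$ vanishes. In degree $0$ it is a submodule of a free module, and in degree $2$ it is $A\otimes A/(X_1+X_2)\cong\mathbb Q[X]$. All of it is free over $\mathbb Q[X]$, so K\"unneth gives $H^1(Y_1)=0$. We have $H^0(Y_1)=\mathbb Q[X]\xi$ with $\deg\xi=-1$. The tail of $\Lambda_{1,2}$ has $H^{-1}(\mathrm{tail})=0$, as there is no $C_3$, and $H^0(\mathrm{tail})=H(C_2)$, since $C_2\to C_1$ induces $0$. Let $c$ denote the ring. We obtain an exact sequence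
\[
0\to\mathbb Q[X]\xi\to H^0(\Lambda_{1,2})\to A_o\otimes A_c\{-1\}\to0 .
\]
So $H^0(\Lambda_{1,2})$ is free over $\mathbb Q[X]$. Its top degree is $1$, where it is one-dimensional, spanned by a lift $\eta$ of $1\otimes1$. The elements $X\eta$ and $X_c\eta$ are linearly independent over $\mathbb Q$, since they map to $X_o$ and $\pm X_c$ in $A_o\otimes A_c$. (Place the dot for $c$ on a part of the ring outside $B$.)

\emph{Step 2: adding the third crossing.} In $\Lambda_{1,3}$ there is one more column $C_3\simeq A_o\otimes A_c\{-3\}$, in degree $-1$, so $H^0(\Lambda_{1,3})=H^0(\Lambda_{1,2})/\partial H^{-1}(C_3)$. The element $\rho=\partial(1\otimes1)$ has degree $-1$ and maps to $\pm2X_o\in H(C_2)$. After a choice of sign,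
\[
\rho=2X\eta-\gamma\,\xi\qquad\text{for some }\gamma\in\mathbb Q .
\]
So $2X\eta=\gamma\xi$ in $H^0(\Lambda_{1,3})$, and everything depends on whether $\gamma$ vanishes. Let $a'$ be the point of the right strand at the height of $a$. On $C_3$ both $a$ and $a'$ lie on the arc $u$, and $\partial$ commutes with $X_a$ and $X_{a'}$, so $(X_a-X_{a'})\rho=0$. The Seifert circles through $a$ and $a'$ are parallel neighbors, so $X_{a'}\xi=-X\xi$ by \eqref{eq:Xc}. Therefore $2X(X-X_{a'})\eta=2\gamma X\xi$. As $H^0(\Lambda_{1,2})$ is torsion-free,
\begin{equation}\label{eq:gamma}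
(X_a-X_{a'})\,\eta=\gamma\,\xi .
\end{equation}

\emph{Step 3: $\gamma\neq0$.} Suppose $\gamma=0$. Let $x_1\ni a$ and $x_2\ni a'$ be the two strand components of $\Lambda_{1,2}$, and write $X_{x_1}=X_a$, $X_{x_2}=X_{a'}$. Then $X_{x_1}\eta=X_{x_2}\eta$ by \eqref{eq:gamma}. We contradict this by a symmetry exchanging $x_2$ with the ring.

As an unoriented link, $\Lambda_{1,2}$ is the closure of the full negative twist on two strands together with its axis. It is therefore a union of three orbits of the circle action $e^{i\theta}\cdot(z,w)=(e^{i\theta}z,e^{-i\theta}w)$ on $S^3$: the orbits of $(\pm z_0,w_0)$ with $|z_0|$ small make one full negative twist in the solid torus around $\{z=0\}$, and $\{w=0\}$ is the axis. The orbits are the fibers of the negative Hopf fibration $(z,w)\mapsto[z:\bar w]$ over $S^2$, and the space of ordered triples of distinct points of $S^2$ is connected. Compose an isotopy from $\Lambda_{1,2}$ to these fibers, the isotopy over a path of triples from $(x_1,x_2,c)$ to $(x_1,c,x_2)$, and the inverse of the first isotopy. The result is an isotopy from $\Lambda_{1,2}$ to itself which carries $(x_1,x_2,c)$ to $(x_1,c,x_2)$.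 Its track is two-dimensional, so after a generic perturbation relative to the ends it misses a chosen point at infinity, and it is a sequence of planar isotopies and Reidemeister moves from the diagram $\Lambda_{1,2}$ to itself. It induces an automorphism $\Theta$ of $H([[\Lambda_{1,2}]])$ up to a shift of bidegree.

Every strand in the disc of a Reidemeister move ends on the boundary of the disc. So a dot can be moved along its component out of the disc, at the cost of a sign by Lemma~\ref{lem:dots}. Hence, on homology, $\Theta X_{x_1}=\pm X_{x_1}\Theta$ and $\Theta X_{x_2}=\pm X_c\Theta$. The shift is zero: the set of $h$ with $H^h\ne0$ is finite and nonempty, and each nonzero $H^h$ has a maximal $q$-degree. So $\Theta$ preserves the top-degree part of $H^0(\Lambda_{1,2})$, that is, $\Theta\eta=\lambda\eta$ with $\lambda\ne0$. Applying $\Theta$ to $X_{x_1}\eta=X_{x_2}\eta$ gives $X_{x_1}\eta=\pm X_c\eta$. But $X_{x_1}\eta=X\eta$ and $X_c\eta$ are linearly independent by Step 1, a contradiction.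

So $\gamma\neq0$, and $\gamma\xi=2X\eta$ in $H^0(\Lambda_{1,3})$ shows $m(\Lambda_{1,3})\ge1$.
\end{proof}

\subsection{Two rings}

\begin{proposition}\label{prop:two}
$m(\Lambda_{2,5})\ge1$ and $\psi(\Lambda)=0$. Consequently $Kh^{-1,-4}(\Lambda)=0$. This holds for all choices of ring types.
\end{proposition}
\begin{proof}
Let $Z$ be the $2$-strand tangle $(\text{ring})\cdot\sigma^{-3}$, so $\widehat Z=\Lambda_{1,3}$. In $\widehat{ZZ}$ the segment of the right strand between the two copies of $Z$ (oriented upward) and the innermost closing arc of the right strand (oriented downward) face each other across a region. The planar oriented saddle between them closes the right strand of each copy separately. It produces the diagrammatic connected sum $\widehat Z\#\widehat Z$ along the left strand. Since $O(\widehat Z\#\widehat Z)=3+3-1=5$ and $O(\widehat{ZZ})=4$, the reverse saddle from $\widehat Z\#\widehat Z$ to $\widehat{ZZ}$ merges two distinct Seifert circles. By Lemmas~\ref{lem:sum} and \ref{lem:saddle} and Proposition~\ref{prop:one},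
\[
m(\widehat{ZZ})\ge2m(\Lambda_{1,3})-1\ge1 .
\]
Sliding a ring through $\sigma^{-3}$ shows that $\widehat{ZZ}$ and $\Lambda_{2,6}$ are the same oriented link, and $w$ and $O$ agree. So $m(\Lambda_{2,6})\ge1$ by Lemma~\ref{lem:s}, and Lemma~\ref{lem:notorsion} with $r=2$ gives $m(\Lambda_{2,5})\ge1$ and $\psi(\Lambda)=0$. Since $m$ does not depend on the ring types (Lemma~\ref{lem:ring}) and Lemma~\ref{lem:notorsion}(i) applies to each diagram, this holds for all types.

For the last claim work at $t=0$. By Lemma~\ref{lem:columns}, $H^{-1}(\mathrm{tail})$ is the kernel of $2X_o\colon H(C_5)\to H(C_4)$, that is, $v_-\otimes V^{\otimes2}$ with the shift $\{-5\}$. Its degrees are $-6+\{2,0,0,-2\}$, so $H^{-1,-4}(\mathrm{tail})$ is one-dimensional. The class $\psi(Y)\in Kh^{0,-4}(Y)$ is nonzero since $C^{-1}(Y)=0$, and it maps to $\psi(\Lambda)=0$. So $\psi(Y)$ lies in the image of the connecting map $\delta\colon H^{-1,-4}(\mathrm{tail})\to Kh^{0,-4}(Y)$, and $\delta$ is injective because its source is one-dimensional. As $Kh^{-1}(Y)=0$, we conclude $Kh^{-1,-4}(\Lambda)=\ker\delta=0$.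
\end{proof}

\section{The inequality $s(\widehat\sigma)\ge3$}\label{sec:s}

Cut the ring $e'$ of $L$ between the strands $3$ and $4$ by the planar oriented saddle joining its upper and lower arcs there; these are antiparallel across a common region. In the resulting diagram $M$ the ring $e'$ is replaced by one ring around the $x$-pair and one around the $y$-pair. A loop running between the strands $3$ and $4$ all around the closure meets $M$ in exactly two points, both on $e$. So $M$ is a diagrammatic connected sum, along $e$, of two diagrams $\Lambda_{2,5}$. By Lemma~\ref{lem:sum} and Proposition~\ref{prop:two},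
\[
m(M)=2m(\Lambda_{2,5})\ge2 .
\]
The reverse saddle from $M$ to $L$ goes from $4+4-1=7$ to $6$ Seifert circles, so it is a merge, and $m(L)\ge1$ by Lemma~\ref{lem:saddle}. By Lemma~\ref{lem:s},
\[
s(\widehat\sigma)=\mathrm{sl}(\widehat\sigma)+1+2m(L)\ge3 .
\]

This does not decide $\psi(\widehat\sigma)$. The saddle maps $X\xi_M$ to $\pm2X^2\xi_L$, which vanishes at $t=0$, so it carries no information from $\psi(M)$ to $\psi(L)$.

\section{The class $\psi(\widehat\sigma)$ is nonzero}\label{sec:psi}

In this section $t=0$. Put $K_5$ into both twist slots and let $C_{ij}$ be the part over $E_i$ in the $x$-slot and $E_j$ in the $y$-slot: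
\[
C(L)\simeq\mathrm{Tot}=\bigoplus_{0\le i,j\le5}C_{ij} .
\]
The differential raises neither $i$ nor $j$, so every set of positions closed under increasing $i$ and $j$ defines a quotient complex. By Lemma~\ref{lem:twist}, $\psi(\widehat\sigma)$ is represented by $v_-^{\otimes6}\in C_{00}$, in bidegree $(0,-6)$. Retracting the bands of the pairs whose slots contain $E$, with two rings each, Lemma~\ref{lem:finger} gives the following.
\begin{enumerate}
\item[(a)] For $i,j\ge1$: $C_{ij}\simeq V^{\otimes4}\{10-2i-2j\}$, in the single degree $h=8-i-j$.
\item[(b)] For $i\ge1$: $C_{i0}\simeq V_{o_x}\otimes C(Y)[4-i]\{5-2i\}$. Similarly for $C_{0j}$ with $j\ge1$.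
\item[(c)] $C_{00}$ is the complex of a positive diagram, so it lies in $h\ge0$.
\end{enumerate}

$C_{00}$ is a subcomplex. Let $T=\mathrm{Tot}/C_{00}$. By (c) the class of $v_-^{\otimes6}$ in $H^0(C_{00})$ is nonzero. By exactness of $H^{-1}(T)\to H^0(C_{00})\to H^0(\mathrm{Tot})$ it suffices to prove
\begin{equation}\label{eq:goal}
H^{-1,-6}(T)=0 .
\end{equation}

The idea is this. A class $\omega$ in this group is detected in the corner $i,j\in\{4,5\}$ (Lemma~\ref{lem:corner}). There each slot contributes a two-term complex $V\xrightarrow{2X}V$, whose homology is $v_+$ at position $4$ and $v_-$ at position $5$. In homological degree $-1$ one slot must contribute $v_-$ and the other one $v_+$. But if we keep the other slot complete, $v_+$ at position $4$ occurs only together with $Kh^{-1,-4}(\Lambda)$, which is $0$ by Proposition~\ref{prop:two}. This applies to each of the two slots, so nothing is left. The quotients used to make this precise are shown in Figure~\ref{fig:grid}.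

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.68]
\fill[gray!30] (4,4) rectangle (6,6);
\fill[gray!55] (5,4) rectangle (6,6);
\draw[gray,very thin] (0,0) grid (6,6);
\draw[thick] (0,0) rectangle (1,1);
\draw[thick] (1,0) rectangle (6,1);
\draw[thick] (0,1) rectangle (1,6);
\draw[very thick] (4,4) rectangle (6,6);
\node at (0.5,0.5) {\small $C_{00}$};
\node at (3,0.5) {\small $P_x$};
\node at (0.5,3) {\small $P_y$};
\node at (4.5,5) {\small $Q$};
\node at (5.5,5) {\small $Q_5$};
\node at (0.5,-0.4) {\small $0$};
\node at (4.5,-0.4) {\small $4$};
\node at (5.5,-0.4) {\small $5$};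
\node at (3,-0.4) {\small $i$};
\node at (-0.4,0.5) {\small $0$};
\node at (-0.4,4.5) {\small $4$};
\node at (-0.4,5.5) {\small $5$};
\node at (-0.4,3) {\small $j$};
\draw[<->] (0,6.35)--(6,6.35);
\node at (3,6.75) {\small $Q^y$: $j\in\{4,5\}$};
\draw[<->] (6.35,0)--(6.35,6);
\node[right] at (6.4,3) {\small $Q^x$: $i\in\{4,5\}$};
\end{tikzpicture}
\caption{The positions $(i,j)$. Differentials go left and down, so unions of positions that are closed under moving right and up are quotient complexes: the two upper rows $Q^y$, the two right columns $Q^x$, the shaded corner $Q$, and its right half $Q_5$ with $i=5$. The edges $P_x$ and $P_y$ are subcomplexes of $T=\mathrm{Tot}/C_{00}$.}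
\label{fig:grid}
\end{figure}

\subsection{Reduction to the corner}

\begin{lemma}\label{lem:corner}
Let $Q=\bigoplus_{i,j\in\{4,5\}}C_{ij}$, a quotient of $T$. The map $H^{-1,-6}(T)\to H^{-1,-6}(Q)$ is injective.
\end{lemma}
\begin{proof}
Let $R=\ker(T\to Q)$. We show $H^{-1,-6}(R)=0$. The complex $R$ contains the subcomplex $P_x\oplus P_y$ with $P_x=\bigoplus_{i\ge1}C_{i0}$ and $P_y=\bigoplus_{j\ge1}C_{0j}$. The quotient $R/(P_x\oplus P_y)$ consists of the $C_{ij}$ with $i,j\ge1$ and $i\le3$ or $j\le3$. There $i+j\le8$, so by (a) its homology lies in $h\ge0$. Hence $H^{-1}(P_x)\oplus H^{-1}(P_y)\to H^{-1}(R)$ is onto.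

By (b) and positivity of $Y$, $H(C_{i0})$ lies in $h\ge4-i$. So the subcomplex $\bigoplus_{1\le i\le4}C_{i0}$ of $P_x$ has homology only in $h\ge0$. Therefore $H^{-1}(P_x)$ embeds into $H^{-1}(C_{50})$, with image in the kernel of the map to $H^0(C_{40})$. By Lemma~\ref{lem:twist} and \eqref{eq:ul} this map is $2X_{o_x}$ on $V_{o_x}\otimes Kh^0(Y)$, and its kernel is $v_-\otimes Kh^0(Y)$. By (b) and Lemma~\ref{lem:positive} with $O(Y)=4$, this kernel sits in the degrees $-5-1+q'$ with $q'\in\{-2,-4\}$, that is, in degrees $-8$ and $-10$. So $H^{-1,-6}(P_x)=0$, and by symmetry $H^{-1,-6}(P_y)=0$.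
\end{proof}

\subsection{Two quotients}
Next we compute the quotient $Q^y=\bigoplus_{0\le i\le5,\ j\in\{4,5\}}C_{ij}$ of $T$.

\begin{lemma}\label{lem:Qy}
Let $C(\Lambda)=\bigoplus_iC(\Lambda)_i$ be formed with $K_5$ in the slot of the $x$-pair and with the rings $e,e'$. There is a homotopy equivalence
\[
Q^y\simeq C(\Lambda)\otimes\bigl(V\xrightarrow{\,2X\,}V\bigr),
\]
where the source of $2X$ is the column $j=5$, the target is the column $j=4$, and column $j$ carries the shift $[4-j]\{5-2j\}$. It respects the filtrations by $i$ and $j$ and is an equivalence on every subquotient. The inclusion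
\[
C(\Lambda)\otimes\bigl(\mathbb Qv_+^{(j=4)}\oplus\mathbb Qv_-^{(j=5)}\bigr)\subset C(\Lambda)\otimes\bigl(V\xrightarrow{\,2X\,}V\bigr)
\]
of a subcomplex is a homotopy equivalence, also on every subquotient of the filtration by $i$. Moreover
\begin{equation}\label{eq:Qy}
H^{-1,-6}(Q^y)=v_-^{(j=5)}\otimes Kh^{0,0}(\Lambda) .
\end{equation}
The symmetric statement holds for $Q^x=\bigoplus_{i\in\{4,5\},\ 0\le j\le5}C_{ij}$, with $v_-$ at $i=5$.
\end{lemma}
\begin{proof}
Let $B$ be the disc neighborhood of the band of the $y$-pair and let $P$, $P''$, $o$, $f$ be as in Lemma~\ref{lem:finger} with $r=2$. Up to shifts, $Q^y$ is the planar tensor product of $\mathrm{Cone}(X_u+X_l\colon P\to P)$, whose source is the column $j=5$ and whose target is the column $j=4$, with the complex outside $B$, which contains $K_5$ in the $x$-slot. Inside $B$ we have $X_u+X_l\simeq2X_u$. Homotopic maps have isomorphic cones, by an isomorphism which is the identity on the target (a subcomplex) and on the source (the quotient). The equivalence $f\colon P\to(V_o\otimes P'')[4]\{4\}$ satisfies $fX_u=X_of$, so it induces a map of cones which is an equivalence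 on the subcomplex and on the quotient. Tensoring with the complex outside $B$ gives the first equivalence, which respects the positions $i$ and $j$. The diagram left after removing $o$ is $\Lambda$, with the $x$-pair and the rings $e,e'$. The shift combines $[4]\{4\}$ with $[-j]\{1-2j\}$.

In the two-term complex $V\xrightarrow{2X}V$ over $\mathbb Q$, the element $v_-^{(5)}$ is a cycle, and $v_+^{(5)}\mapsto2v_-^{(4)}$. So $\mathbb Qv_+^{(4)}\oplus\mathbb Qv_-^{(5)}$ is a subcomplex with zero differential, and its inclusion is a homotopy equivalence. Tensoring with $C(\Lambda)$ or with a subquotient of it gives the second claim.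

The element $v_+^{(4)}$ has bidegree $(0,1+5-8)=(0,-2)$, and $v_-^{(5)}$ has bidegree $(-1,-1+5-10)=(-1,-6)$. So
\[
H^{-1,-6}(Q^y)=v_+\otimes Kh^{-1,-4}(\Lambda)\ \oplus\ v_-\otimes Kh^{0,0}(\Lambda),
\]
and the first summand vanishes by Proposition~\ref{prop:two}. (Here $\Lambda$ has one right and one left ring; the proposition covers all types.) The argument used only that the $y$-pair has two rings and that deleting it leaves a diagram $\Lambda$. Both hold with the pairs exchanged, so it also treats $Q^x$.
\end{proof}

\subsection{Conclusion}
Let $\omega\in H^{-1,-6}(T)$, and let $Q_5=\bigoplus_{j\in\{4,5\}}C_{5j}$. It is a common quotient of $Q^y$, $Q^x$ and $Q$. We show that $\omega$ dies in $H(Q_5)$ and deduce that it dies in $H(Q)$.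

\emph{From $Q^y$.} By \eqref{eq:Qy} the image of $\omega$ in $H(Q^y)$ is $v_-\otimes g'$ with $g'\in Kh^{0,0}(\Lambda)$. Its image in $H(Q_5)=(\mathbb Qv_+\oplus\mathbb Qv_-)\otimes H(C(\Lambda)_5)$ is $v_-\otimes(\text{image of }g'\text{ in }H^0(C(\Lambda)_5))$. By Lemma~\ref{lem:columns}(ii), $H(C(\Lambda)_5)$ is concentrated in $h=4-5=-1$. So $\omega\mapsto0$ in $H(Q_5)$.

\emph{From $Q^x$.} By the symmetric form of \eqref{eq:Qy} the image of $\omega$ in $H(Q^x)$ is $v_-^{(i=5)}\otimes g$ with $g\in Kh^{0,0}(\Lambda)$, where now $C(\Lambda)=\bigoplus_jC(\Lambda)_j$ comes from the $y$-pair. The quotient $Q$ of $Q^x$ is equivalent to $(V\xrightarrow{2X}V)\otimes C(\Lambda)_{j\in\{4,5\}}$. So the image of $\omega$ in $H(Q)$ is $v_-^{(5)}\otimes\bar g$, where $\bar g$ is the image of $g$ in $H^{0,0}(C(\Lambda)_{j\in\{4,5\}})$. The quotient $Q_5$ of $Q$ is the column $i=5$, which up to shift is equivalent to $V_{o_x}\otimes C(\Lambda)_{j\in\{4,5\}}$. The class $v_-^{(5)}\otimes\bar g$ is represented by a cycle lying in this column, so the image of $\omega$ in $H(Q_5)$ is $v_-\otimes\bar g\in V\otimes H(C(\Lambda)_{j\in\{4,5\}})$. This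 vanishes by the previous paragraph. Hence $\bar g=0$, and $\omega\mapsto0$ in $H(Q)$.

By Lemma~\ref{lem:corner}, $\omega=0$. This proves \eqref{eq:goal}, so $\psi(\widehat\sigma)\ne0$. With Section~\ref{sec:s}, Theorem~\ref{thm:A} is proved. \qed

\section{The exact value of $s$ and connected sums}\label{sec:B}

\subsection{$s(\widehat\sigma)=3$}
By Section~\ref{sec:s} and Lemma~\ref{lem:s} we must show $m(L)\le1$. Work over $\mathbb Q[t]$ again. Since $\deg\xi_L=2-6=-4$, $m(L)\ge2$ would give a nonzero element of $H^0(L)$ in degree $0$. Filtering $\mathrm{Tot}$ by $i+j$, we see that it suffices to show that each $H^0(C_{ij})$ vanishes in degree $0$. The descriptions (a)--(c) of Section~\ref{sec:psi} hold over $\mathbb Q[t]$ with $A$ for $V$.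
\begin{itemize}
\item $C_{ij}$ with $i,j\ge1$: $h=0$ needs $i+j=8$, and then the degrees are at most $10-16+4=-2$.
\item $C_{00}$: the diagram is positive with connected Seifert graph and six Seifert circles, so $H^0(C_{00})=\mathbb Q[X]\xi$ has degrees $\le-4$.
\item $C_{i0}$ with $1\le i\le3$: the homology lies in $h\ge4-i\ge1$.
\item $C_{40}$: $H^0=A_o\otimes H^0(Y)\{-3\}$ has degrees at most $-3+1-2=-4$.
\item $C_{50}$: $H^0=A_o\otimes H^1(Y)\{-5\}$. A vertex of $C^1(Y)$ has $4-1=3$ circles, so the top degree of $C^1(Y)$ is $3+1=4$, and degree $0$ in $H^0(C_{50})$ requires $1\otimes H^1(Y)_4$, where the subscript is the $q$-degree. We show $H^1(Y)_4=0$. An element of $C^1(Y)_4$ is $\sum_\chi a_\chi\theta_\chi$ with $a_\chi\in\mathbb Q$, the sum over the crossings $\chi$ of $Y$, where $\theta_\chi$ is $\pm$ the all-ones element at the vertex with only $\chi$ $1$-smoothed, the signs being chosen so that $d(1)=\sum_\chi\theta_\chi$. Since $d^2(1)=0$, the components of $d\theta_\chi$ and $d\theta_{\chi'}$ at the vertex $\{\chi,\chi'\}$ are opposite. They are nonzero, namely $\pm1$ for a merge and $\pm\Delta1$ in the two new tensor factors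 for a split. So the component of the boundary of $\sum_\chi a_\chi\theta_\chi$ at $\{\chi,\chi'\}$ is $\pm(a_\chi-a_{\chi'})$ times a nonzero element. Hence in a cycle all $a_\chi$ are equal, and the cycle is a multiple of $d(1)$.
\item $C_{0j}$ with $j\ge1$: the same by symmetry.
\end{itemize}
So $m(L)=1$ and $s(\widehat\sigma)=0+1+2=3$.

\subsection{Connected sums}
Let $\alpha\in B_n$ and $\beta\in B_{n'}$. In the closure of $\alpha\#\beta$, a loop around the box $\beta$ and the closed strands $n+1,\dots,n+n'-1$ meets the diagram only in strand $n$, just below and just above $\beta$. So the closure is the diagrammatic connected sum of $\widehat\alpha$ and $\widehat\beta$ along strand $n$. Mark the points there.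

Assume $\psi(\widehat\alpha)\ne0$ and $\psi(\widehat\beta)\neq0$. Put $R=\mathbb Q[X]/X^2$, $H_1=H^0(\widehat\alpha)$, $H_2=H^0(\widehat\beta)$, and let $\xi_1,\xi_2$ be the corresponding classes. By \eqref{eq:psi}, $X\xi_i\ne0$ in $H_i/X^2H_i$. Every nonzero ideal of $R$ contains $X$, so the map $R\to H_i/X^2H_i$, $1\mapsto\xi_i$, is injective. Since $R$ is self-injective, there is a $\mathbb Q[X]$-linear map $f_i\colon H_i\to R$ with $f_i(\xi_i)=1$. By K\"unneth, $H_1\otimes_{\mathbb Q[X]}H_2$ is a direct summand of $H^0(\widehat{\alpha\#\beta})$, and by Lemma~\ref{lem:sum} it contains $\xi=\xi_1\otimes\xi_2$. If $X\xi\in X^2H^0(\widehat{\alpha\#\beta})$, then $X(\xi_1\otimes\xi_2)\in X^2(H_1\otimes H_2)$. Applying $f_1\otimes f_2\colon H_1\otimes H_2\to R\otimes_{\mathbb Q[X]}R=R$ gives $X=0$ in $R$, a contradiction. So $\psi(\widehat{\alpha\#\beta})\ne0$ by \eqref{eq:psi}, and $\Psi$ is closed under connected sum.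

By Lemma~\ref{lem:sum} $m$ is additive, so $\sigma^{\#k}\in B_{5k+1}$ has $\psi\ne0$ and $m=k$, that is, $s-1-\mathrm{sl}=2k$ by Lemma~\ref{lem:s}. Explicitly, $\mathrm{sl}=6k-(5k+1)=k-1$ and $s=3k$. The defect $0$ is realized on $\Psi$ by the trivial $1$-braid, for which $\xi=1$ generates $H^0=\mathbb Q[X]$. By Lemma~\ref{lem:s} the defect is always an even integer $\ge0$. This proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}
\bibitem{GLW}
J. Elisenda Grigsby, Anthony M. Licata, Stephan M. Wehrli, \emph{Annular Khovanov-Lee homology, braids, and cobordisms}, arXiv:1612.05953 (2016).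
\end{thebibliography}
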